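# Tropical curves of non-hyperelliptic type with algebraically trivial Ceresa cycle

## Theorems A, B and C

Throughout, $G$ is a finite connected graph of genus $g\ge 1$, with loops and multiple edges allowed, and $E=E(G)$ is its edge set. A vector $\ell\in\mathbb R_{>0}^{E}$ of edge lengths turns $G$ into a tropical curve $C$, that is, a compact metric graph. Write
$$N=\mathrm{Hom}(H_1(G,\mathbb Z),\mathbb Z),\qquad N_{\mathbb R}=N\otimes\mathbb R .$$
For an oriented edge $e$ let $e^*\in N$ be the functional "coefficient of $e$ in the cycle", and put
$$Q=\sum_{e}\ell_e\,e^*\otimes e^*:\ H_1(G,\mathbb Z)\to N_{\mathbb R},\qquad \Lambda=Q(H_1(G,\mathbb Z)).$$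
If all lengths are integers, then $\Lambda\subset N$, and $D=N/\Lambda$ is a finite group of order $\det Q$.

**Theorem A.** Let $C$ have positive integer edge lengths on $G$. Suppose that for every non-bridge edge $e$ the class of $e^*$ generates $D=N/\Lambda$. Then the Ceresa cycle of $C$ is algebraically trivial.

**Corollary.** Let $G=K_4$ with vertices $O,P_{12},P_{23},P_{31}$ and lengths
$$|P_{31}P_{12}|=1,\quad |P_{12}P_{23}|=2,\quad |P_{23}P_{31}|=3,\quad |OP_{12}|=2,\quad |OP_{23}|=1,\quad |OP_{31}|=1 .$$
This tropical curve is not of hyperelliptic type, but its Ceresa cycle is algebraically trivial.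

**Theorem B.** For every connected graph $G$ of genus $\ge 1$, the set of $\ell\in\mathbb R_{>0}^{E(G)}$ whose tropical curve has algebraically trivial Ceresa cycle is dense in $\mathbb R_{>0}^{E(G)}$.

**Theorem C.** Let $C$ have positive integer edge lengths, let $D=N/\Lambda$, and let $H\le D$ be a subgroup such that for every non-bridge edge $e$ the class of $e^*$ generates $D/H$. Then $|H|$ times the Ceresa cycle is algebraically equivalent to $0$. In particular (take $H=D$) the Ceresa cycle is torsion modulo algebraic equivalence, of order dividing $\det Q$. Hence, if the edge lengths inside each block of $G$ are commensurable, the Ceresa cycle is torsion.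

These statements answer a question posed as open in Caelan Ritter, "The Ceresa period from tropical homology", arXiv:2405.07402 (2024). In plain words: a curve $C$ sits inside its Jacobian, and so does its mirror image under $x\mapsto -x$. When can one be deformed into the other? For hyperelliptic curves the two agree up to translation. The following two facts set the stage. They will be quoted, not proved; the terms in them are defined below.

**Fact 1 (theorem of Corey).** A graph is of hyperelliptic type if and only if it contains neither $K_4$ nor $L_3$ as a minor. Here $L_3$ is a triangle with every edge doubled; it has genus $4$.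

**Fact 2.** A very general tropical curve whose underlying graph has $K_4$ or $L_3$ as a minor has algebraically nontrivial Ceresa cycle. "Very general" means: outside a countable union of hypersurfaces in the space of edge lengths of that graph. For $G=K_4$ this is Zharkov's tropical analogue of Ceresa's theorem.

The question is whether "very general" can be dropped from Fact 2: does *every* tropical curve of non-hyperelliptic type have algebraically nontrivial Ceresa cycle? The Corollary says no. Theorem B says more. If $G$ is of non-hyperelliptic type, the trivial locus is dense, so any closed set containing it is everything. Hence for no such $G$ can the countable union of hypersurfaces in Fact 2 be replaced by a finite or locally finite union of hypersurfaces, or by any closed set with nonempty complement. The complement of a countable union of hypersurfaces is also dense, by the Baire category theorem. So for each such $G$ both the trivial and the nontrivial locus are dense.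

## The Jacobian and the Abel–Jacobi map

The tropical Jacobian is the real torus $J=\mathrm{Jac}(C)=N_{\mathbb R}/\Lambda$, with lattice of integral tangent vectors $N$. (Via $Q$ it is $H_1(C,\mathbb R)/H_1(C,\mathbb Z)$.) The form $Q$ is positive definite, since $Q(c)(c)=\sum_e\ell_e\,e^*(c)^2$; so $\Lambda$ is a lattice.

Fix $p\in C$. The Abel–Jacobi map $\Phi=\Phi_p:C\to J$ sends $p$ to $0$ and is affine on each oriented edge $e$ with derivative $e^*$ with respect to arc length. It is well defined: going once around a cycle $c$ changes $\Phi$ by $\sum_e\ell_e\,e^*(c)\,e^*=Q(c)\in\Lambda$.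

Three elementary observations will be used constantly.

* If $e$ is a bridge, then $e^*=0$ and $\Phi$ contracts $e$. If $e$ is not a bridge, some simple cycle takes value $1$ under $e^*$, so $e^*$ is a primitive vector of $N$.
* For a half-edge $h$ at a vertex $v$, lying on a non-bridge edge $e$, let $u_h=\pm e^*$ be the direction pointing away from $v$. For $c\in H_1(G,\mathbb Z)$, the number $\sum_{h\ni v}u_h(c)$ is the net flow of $c$ out of $v$, which is $0$. Bridges carry no flow. Hence
$$\sum_{h\ni v}u_h=0\quad\text{in }N, \tag{1}$$
the sum being over half-edges on non-bridge edges.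
* If $e$ goes from $v$ to $w$, then $\Phi(w)=\Phi(v)+\ell_e e^*$.

**Example (theta graph).** Two vertices $v,w$ and three edges $e_1,e_2,e_3$ from $v$ to $w$, all of length $1$. In the basis of $N$ dual to the cycles $e_1-e_3$ and $e_2-e_3$,
$$e_1^*=(1,0),\quad e_2^*=(0,1),\quad e_3^*=(-1,-1),\qquad Q=\begin{pmatrix}2&1\\1&2\end{pmatrix}.$$
Here (1) at $v$ reads $e_1^*+e_2^*+e_3^*=0$. Since $\det Q=3$, the group $D$ is $\mathbb Z/3$. The differences $e_1^*-e_2^*=(1,-1)=Q(1,-1)$ and $e_1^*-e_3^*=(2,1)=Q(1,0)$ lie in $\Lambda$, and $e_1^*=Q(\tfrac23,-\tfrac13)$ does not. So the three directions have the same class in $D$, and this class is a generator. With $p=v$ that class is $\Phi(w)$.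

## Segments, boundaries and tropical 1-cycles

A *1-chain* in $J$ is a finite integer combination of straight segments with directions in $N$. Two chains are identified if, after a common subdivision, every small segment carries the same total weight. A chain is *balanced*, or a *tropical $1$-cycle*, if at every point the weighted sum of outgoing primitive directions is $0$.

For $q\in J$, $u\in N$ primitive and $t\in\mathbb R$, let $\langle q;t,u\rangle$ be the chain traced by $s\mapsto q+su$ for $s$ between $0$ and $t$, with weight $\mathrm{sign}(t)$. Put
$$\partial\langle q;t,u\rangle=([q+tu]-[q])\otimes u\ \in\ \mathbb Z[J]\otimes N .$$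
This formula is also right for $t<0$: the segment then runs from $q+tu$ to $q$ in direction $u$, with weight $-1$. Subdividing does not change $\partial$, because the terms at the new point cancel. The coefficient of $-\partial$ at a point is the weighted sum of the outgoing primitive directions there: $u$ at the start, $-u$ at the end. So a chain is a tropical cycle if and only if its $\partial$ vanishes.

Let $\iota(x)=-x$ and let $\tau_x$ be translation by $x$. From the definitions,
$$\langle q;t,u\rangle=\langle q+tu;\,t,\,-u\rangle,\qquad \iota_*\langle q;t,u\rangle=\langle -q;\,t,\,-u\rangle . \tag{2}$$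
The first identity says that a segment does not care from which end it is read.

**Example.** In the theta graph above, $3e_1^*=Q(2,-1)\in\Lambda$ while $e_1^*,2e_1^*\notin\Lambda$, so the image $K$ of $\mathbb Re_1^*$ in $J$ is a circle of length $3$. Then $\langle 0;4,e_1^*\rangle=[K]+\langle 0;1,e_1^*\rangle$, and $\langle 0;2,e_1^*\rangle-\langle 0;5,e_1^*\rangle=-[K]$.

The image of the curve is, by definition,
$$\Phi(C)=\sum_e\langle\Phi(v);\ell_e,e^*\rangle ,$$
summed over non-bridge edges, each oriented from some $v$ to some $w$. Its boundary is $-\sum_v[\Phi(v)]\otimes\sum_{h\ni v}u_h=0$ by (1). Following Zharkov, the *tropical Ceresa cycle* of $C$ is $\Phi(C)-\iota_*\Phi(C)$.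

## Algebraic equivalence and moving by translations

*Algebraic equivalence* $\sim$ of tropical cycles in $J$ (Zharkov) is generated by the following relation. Take a tropical curve $B$ and a tropical cycle $W$ in $J\times B$; then $W_{b_1}\sim W_{b_0}$ for the fibres over any two points $b_0,b_1\in B$. The Ceresa cycle is algebraically trivial if it is $\sim 0$. Its class does not depend on $p$, so we may choose $p$ freely.

The relation is compatible with addition (add the constant family $Z\times B$ to $W$) and with signs (replace $W$ by $-W$). So one may compute with classes as in an abelian group.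

To use the definition we need families. The simplest ones slide a cycle along a closed direction.

**Lemma 1 (translations).** Suppose $N_{\mathbb R}$ is spanned by vectors $n\in N$ such that $Ln\in\Lambda$ for some real $L=L(n)>0$. Then $\tau_xZ\sim Z$ for every tropical 1-cycle $Z$ in $J$ and every $x\in J$.

*Proof.* Let $n$ be such a vector and let $B=\mathbb R/L\mathbb Z$, a circle of length $L$, which is a tropical curve. Consider
$$\Psi:J\times B\to J\times B,\qquad \Psi(z,t)=(z+tn,\,t).$$
It is well defined, since replacing $t$ by $t+L$ changes $z+tn$ by $Ln\in\Lambda$. It is affine with linear part $(a,b)\mapsto(a+bn,b)$, which is unipotent and integral on $N\oplus\mathbb Z$. So it is an automorphism of the integral affine structure, and it preserves each slice $J\times\{t\}$. The product $Z\times B$ is a tropical cycle, hence so is $W=\Psi_*(Z\times B)$, and its fibre over $t$ is $\tau_{tn}Z$. Therefore $Z\sim\tau_{tn}Z$ for all $t\in\mathbb R$. Every $x\in J$ is the class of a combination $\sum t_in_i$ of finitely many such vectors; apply this repeatedly. $\square$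

The hypothesis holds when all lengths are integers, since then $\det Q\cdot N\subset\Lambda$. In the theta example, $n=e_1^*$ has $L=3$.

## Hyperelliptic type

A minor of a graph is what one obtains by deleting and contracting edges. Fact 1 is the only information about hyperelliptic type that the proofs use, but here is what the notion means.

For a tropical curve of genus at least $2$ without bridges, *hyperelliptic* means that there is an isometric involution whose quotient is a tree. The theta graph is hyperelliptic for all lengths: swap $v$ and $w$ and reverse each edge; the quotient is a tripod. A graph $G$ is *of hyperelliptic type* if some (equivalently, every) tropical curve with underlying graph $G$ has Jacobian isomorphic, as a principally polarized tropical abelian variety, to that of a hyperelliptic tropical curve. A tropical curve is of hyperelliptic type if its graph is. Hyperelliptic curves are included, and there are others.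

**Example.** Take vertices $v_1,v_2,w_1,w_2$, two edges joining $v_1,v_2$ and two joining $w_1,w_2$, an edge $v_1w_1$ of length $a$ and an edge $v_2w_2$ of length $b$. The last two edges form a cut, so they have the same functional up to sign, and $Q$ depends only on $a+b$. If $a=b$, the involution $v_1\leftrightarrow v_2$, $w_1\leftrightarrow w_2$, which exchanges the two connecting edges and reverses the other four, has a tree as quotient, so the curve is hyperelliptic. If $a\ne b$ it is not. Indeed, an involution with a tree as quotient acts as $-1$ on $H_1$, since the invariants in rational homology give the homology of the quotient. It then maps the cycle through $v_1,v_2$ to itself, and it maps the edge of length $a$ to an edge with the same functional up to sign. That edge is itself, because $a\neq b$, and it is reversed. But reversing it would carry $v_1$ to $w_1$, off that cycle. Nevertheless its Jacobian is that of the curve with both lengths equal to $\tfrac12(a+b)$.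

## Genus one, the theta graph, and where $K_4$ resists

*Genus $1$.* The curve is a circle of length $L$ with trees attached, and the trees are contracted by $\Phi$. Then $\Phi(C)=[J]$, the whole circle $J=\mathbb R/L\mathbb Z$, and the Ceresa cycle is zero.

*Theta graph, arbitrary lengths.* With $p=v$ put $q=\Phi(w)$; then $\ell_ie_i^*=q$ in $J$ for $i=1,2,3$. By (2),
$$\tau_q\iota_*\langle 0;\ell_i,e_i^*\rangle=\langle q;\ell_i,-e_i^*\rangle=\langle 0;\ell_i,e_i^*\rangle .$$
So $\iota_*\Phi(C)=\tau_{-q}\Phi(C)$. The reason is visible: all three segments run from $0$ to $q$, and $x\mapsto q-x$ reverses each of them. If $p$ is taken to be the midpoint of $e_1$, then $\Phi(v)=-\Phi(w)$ and the same computation gives $\iota_*\Phi(C)=\Phi(C)$ exactly.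

*The natural attempt for $K_4$.* In view of Lemma 1 one would like some $x$ with $\tau_x\iota_*\Phi(C)=\Phi(C)$. This fails for every choice of lengths on $K_4$, as follows. In the basis used in the Corollary (written out below), the six edge functionals are, up to sign, $e_1,e_2,e_3,e_1-e_2,e_2-e_3,e_3-e_1$; no two are parallel. A chain splits uniquely into its parts with directions $\pm u$, for the various $u$. So the equality $\tau_x\iota_*\Phi(C)=\Phi(C)$ would have to hold edge by edge. For an edge $e$ from $v$ to $w$ it says
$$\langle x-\Phi(v);\ell_e,-e^*\rangle=\langle\Phi(v);\ell_e,e^*\rangle ,$$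
and taking $\partial$ gives
$$[x-\Phi(v)]-[x-\Phi(w)]=[\Phi(w)]-[\Phi(v)].$$

We claim $\Phi(v)\ne\Phi(w)$. Otherwise $\ell_ee^*=Q(c)$ for some $c\in H_1(G,\mathbb Z)$. Evaluating at $c$, with $k=e^*(c)$, gives $\sum_f\ell_f f^*(c)^2=\ell_e k$, so $\ell_ek^2\le\ell_ek$ and $k\in\{0,1\}$. If $k=0$ then $c=0$ and $e^*=0$, which is false. If $k=1$ then $c$ is supported on $e$ alone, so $e$ is a loop, which is false too.

Hence $x-\Phi(v)=\Phi(w)$, that is, $\Phi(v)+\Phi(w)=x$ for *every* edge $vw$. On a triangle this is impossible: $\Phi(P_{12})+\Phi(P_{23})=x=\Phi(P_{23})+\Phi(P_{31})$ would give $\Phi(P_{12})=\Phi(P_{31})$ for adjacent vertices.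

So a single translation never suffices. For the edge $vw$, the inversion wants to be corrected by the translation $\Phi(v)+\Phi(w)$, and these amounts disagree. Lemma 1 allows different pieces to be moved by different amounts, but the pieces must be *cycles*, and a single edge is not one.

## Cutting $\Phi(C)$ into bananas and circles: proof of Theorem A

The theta computation points to pieces that work. If several segments all run from one point $a$ to one point $b$, and their directions sum to $0$, they form a cycle, and $x\mapsto a+b-x$ preserves it. Call this a banana. A subgroup circle is invariant under $\iota$ outright. At each vertex $v$ of $C$ the outgoing directions sum to $0$ by (1). So if the line from $\Phi(v)$ in each outgoing direction passes through one common point, we can erect a banana at $v$. The hypothesis of Theorem A makes $0$ such a common point, for all vertices at once.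

Assume the hypothesis of Theorem A, and take $p$ to be a vertex.

**Step 1: bring every half-edge to the point $0$.** This step produces the segments. Since $\Phi(w)=\Phi(v)+\ell_ee^*$ along edges and the $\ell_e$ are integers, all $\Phi(v)$ lie in the finite subgroup $D=N/\Lambda$ of $J$. Let $h$ be a half-edge at $v$ on a non-bridge edge. The class of $u_h=\pm e^*$ generates the finite group $D$, so there is an integer $a_h\ge0$ with
$$\Phi(v)+a_hu_h=0\quad\text{in }J. \tag{3}$$

**Step 2: build a banana at each vertex.** Define
$$B_v=\sum_{h\ni v}\langle\Phi(v);a_h,u_h\rangle .$$
By (3) every segment runs from $\Phi(v)$ to $0$, so by (1)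
$$\partial B_v=([0]-[\Phi(v)])\otimes\sum_{h\ni v}u_h=0 .$$
Thus $B_v$ is a tropical 1-cycle.

**Step 3: the banana is symmetric up to translation.** By the second identity in (2),
$$\tau_{\Phi(v)}\iota_*\langle\Phi(v);a_h,u_h\rangle=\langle 0;a_h,-u_h\rangle ,$$
and by the first identity in (2) together with (3),
$$\langle\Phi(v);a_h,u_h\rangle=\langle\Phi(v)+a_hu_h;a_h,-u_h\rangle=\langle 0;a_h,-u_h\rangle .$$
Summing over $h$ gives $\tau_{\Phi(v)}\iota_*B_v=B_v$, that is,
$$\iota_*B_v=\tau_{-\Phi(v)}B_v . \tag{4}$$

**Step 4: what is left over on each edge is a multiple of a circle.** Let $e$ be a non-bridge edge from $v$ to $w$, with half-edges $h$ at $v$ and $h'$ at $w$, and let $u=u_h=-u_{h'}$. Compare the edge with its two detours through $0$: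
$$S_e=\langle\Phi(v);\ell_e,u\rangle-\langle\Phi(v);a_h,u\rangle-\langle\Phi(w);a_{h'},-u\rangle .$$
The three boundaries, with signs, are $([\Phi(w)]-[\Phi(v)])\otimes u$, then $-([0]-[\Phi(v)])\otimes u$, then $-([0]-[\Phi(w)])\otimes(-u)$. Their sum is
$$\partial S_e=\big([\Phi(w)]-[\Phi(v)]-[0]+[\Phi(v)]+[0]-[\Phi(w)]\big)\otimes u=0 .$$
Let $K_u$ be the image of $\mathbb Ru$ in $J$. A positive multiple of $u$ lies in $\Lambda$, so $K_u$ is a closed circle subgroup. It contains $\Phi(v)=-a_hu$ and hence $\Phi(w)=\Phi(v)+\ell_eu$. All three segments have direction $\pm u$ and start on $K_u$, so $S_e$ is supported on $K_u$. At any point of $K_u$, if the weights of $S_e$ on the two sides are $m_+$ and $m_-$, balancing says $(m_+-m_-)u=0$. So the weight is constant: $S_e=m_e[K_u]$ for some $m_e\in\mathbb Z$. Since $K_u$ is a subgroup,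
$$\iota_*S_e=S_e . \tag{5}$$

**Step 5: assemble.** Sum $S_e$ over all non-bridge edges. The first terms give $\Phi(C)$. In the other terms every half-edge on a non-bridge edge occurs exactly once, so they give $-\sum_vB_v$. Therefore, as tropical cycles,
$$\Phi(C)=\sum_vB_v+\sum_eS_e .$$
Apply $\iota_*$, use (4) and (5), and subtract:
$$\Phi(C)-\iota_*\Phi(C)=\sum_v\big(B_v-\tau_{-\Phi(v)}B_v\big)\sim 0$$
by Lemma 1, which applies because the lengths are integers. This proves Theorem A. $\blacksquare$

## A $K_4$ with $\det Q=67$: proof of the Corollary

The curve is not of hyperelliptic type by Fact 1, since its graph is $K_4$. It remains to check the hypothesis of Theorem A. Use the basis of $H_1(G,\mathbb Z)$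
$$c_1=OP_{31}P_{12}O,\qquad c_2=OP_{12}P_{23}O,\qquad c_3=OP_{23}P_{31}O$$
and the dual basis $e_1,e_2,e_3$ of $N$. The outer edges $P_{31}P_{12}$, $P_{12}P_{23}$, $P_{23}P_{31}$ lie in one basis cycle each, so their functionals are $\pm e_1,\pm e_2,\pm e_3$. The spoke $OP_{12}$ is traversed by $c_1$ towards $O$ and by $c_2$ away from $O$, so its functional is $\pm(e_1-e_2)$; likewise $OP_{23}$ gives $\pm(e_2-e_3)$ and $OP_{31}$ gives $\pm(e_3-e_1)$. With the given lengths,
$$Q=\begin{pmatrix}4&-2&-1\\-2&5&-1\\-1&-1&5\end{pmatrix},\qquad \det Q=100-4-4-5-20=67 .$$
Let $\varphi:N\to\mathbb Z/67$ take the values $13,-8,1$ on $e_1,e_2,e_3$. It kills the columns of $Q$: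
$$52+16-1=67,\qquad -26-40-1=-67,\qquad -13+8+5=0 .$$
It is surjective and $|N/\Lambda|=67$, so it induces $D\cong\mathbb Z/67$. On the six edge directions it takes the values
$$\pm13,\ \pm8,\ \pm1,\ \pm21,\ \pm9,\ \pm12 .$$
These are nonzero modulo the prime $67$, so each is a generator, and Theorem A applies. $\blacksquare$

To see the construction at work, take $p=O$. Going out along the spokes, $\varphi(\Phi(P_{12}))=2\cdot(-21)\equiv 25$, $\varphi(\Phi(P_{23}))=9$ and $\varphi(\Phi(P_{31}))=12$. The outer edges agree: $12+1\cdot13=25$, $25+2\cdot(-8)=9$, $9+3\cdot1=12$. At $P_{31}$ the outgoing directions towards $P_{12},P_{23},O$ have values $13,-1,-12$, which sum to $0$. One may take $a_h=30,12,1$, since $12+30\cdot13=402=6\cdot67$, $12-12=0$ and $12-1\cdot12=0$.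

**Remark (which determinants can occur for $K_4$).** If the hypothesis of Theorem A holds on $K_4$ and a prime $r$ divides $|D|$, then $D$ is cyclic, and $N\to D\to\mathbb Z/r$ takes nonzero values $a,b,c$ on $e_1,e_2,e_3$ with $a-b,b-c,c-a$ nonzero. So $\mathbb Z/r$ has three distinct nonzero elements, and $r\ge5$. With all lengths $1$, for instance, $Q$ has diagonal entries $3$ and off-diagonal entries $-1$, and $\det Q=16$; Theorem A does not apply.

## Scaling, and reduction to blocks

We turn to Theorem B. The plan is to find, near every direction in $\mathbb R_{>0}^E$, integer length vectors that satisfy the hypothesis of Theorem A. Two reductions come first.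

**Lemma 2 (scaling).** For $c>0$, an integer multiple $m$ of the Ceresa cycle for lengths $\ell$ is algebraically trivial if and only if this holds for lengths $c\ell$.

*Proof.* Replacing $\ell$ by $c\ell$ replaces $\Lambda$ by $c\Lambda$ and $\Phi$ by $c\Phi$, and keeps $N$. Multiplication by $c$ on $N_{\mathbb R}$, together with scaling each parameter curve $B$ by $c$, multiplies all tangent vectors by $c$. So it keeps primitive directions and weights. It carries tropical cycles to tropical cycles, families to families, and Ceresa cycle to Ceresa cycle. The inverse is scaling by $1/c$. $\square$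

Recall that every edge of $G$ lies in exactly one block, and that each block (apart from a one-vertex graph without edges) is a bridge, a single loop, or a 2-connected loopless graph with at least two edges. Every simple cycle lies in one block. A 2-connected loopless graph with at least two edges has no bridges, and any two of its edges lie on a common simple cycle.

**Lemma 3 (blocks).** Let $G_1,\dots,G_r$ be the blocks of $G$ that have edges and are not bridges. Suppose the lengths in $G_b$ are a real multiple $\lambda_b>0$ of positive integers, for each $b$; bridge lengths are arbitrary. Let $Z_b$ be the Ceresa cycle of the curve $C_b$ over $G_b$, in $J_b=\mathrm{Jac}(C_b)$. If $mZ_b\sim0$ in $J_b$ for all $b$, with $m$ an integer, then $m$ times the Ceresa cycle of $C$ is $\sim0$.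

*Proof.* Cycles are generated by simple cycles, and different blocks share no edges. Hence $H_1(G)=\bigoplus_bH_1(G_b)$, and this sum is $Q$-orthogonal. So $N=\bigoplus N_b$, $\Lambda=\bigoplus\Lambda_b$ and $J=\prod J_b$. For an edge $e$ of $G_b$ we have $e^*\in N_b$. Let $i_b:J_b\to J$ be the inclusion; since $N_b$ is a direct summand of $N$, primitive vectors stay primitive.

Let $\Phi^b$ be an Abel–Jacobi map of $C_b$. On the connected space $C_b$ the maps $\Phi_p$ and $i_b\circ\Phi^b$ have the same derivatives, so they differ by a translation by some $x_b\in J$. Bridges contribute nothing, hence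
$$\Phi_p(C)=\sum_b\tau_{x_b}\,i_{b*}\Phi^b(C_b),\qquad \iota_*\Phi_p(C)=\sum_b\tau_{-x_b}\,i_{b*}\iota_*\Phi^b(C_b).$$
The lattice $\Lambda_b$ is $\lambda_b$ times a finite-index sublattice of $N_b$, so every $n\in N_b$ has a positive real multiple in $\Lambda_b\subset\Lambda$. These $n$ span $N_{\mathbb R}$, so Lemma 1 applies in $J$ and removes the translations:
$$\Phi_p(C)-\iota_*\Phi_p(C)\sim\sum_b i_{b*}Z_b .$$
Families in $J_b\times B$ push forward under $i_b\times\mathrm{id}$ to families in $J\times B$, with fibres pushed forward. So $mZ_b\sim0$ implies $m\,i_{b*}Z_b\sim0$. Add over $b$. $\square$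

By Lemmas 2 and 3 with $m=1$, and Theorem A, it suffices to find, *for each non-bridge block, a dense set of length vectors that are positive real multiples of integer vectors satisfying the hypothesis of Theorem A*. The product of these dense sets, with arbitrary bridge lengths, is then dense in $\mathbb R_{>0}^E$ and lies in the trivial locus. For a loop of integer length $\ell$ we have $D=\mathbb Z/\ell$, generated by $e^*$, so every length vector of a loop qualifies. From now on, until the end of the proof of Theorem B, $G$ is 2-connected and loopless with at least two edges.

## The spanning-tree polynomial and a coprimality criterion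

**Lemma 4.** Let $f(x)=\det\sum_ex_e\,e^*\otimes e^*$. Then
$$f=\sum_T\ \prod_{e\notin T}x_e ,$$
the sum being over spanning trees $T$. In particular $f$ is homogeneous of degree $g$ and affine in each variable, every variable occurs in it, and $f_e=\partial f/\partial x_e\ne0$ for all $e$.

*Proof.* Write the functionals $e^*$ as the columns of a $g\times|E|$ integer matrix $A$, in a basis of $N$. Cauchy–Binet gives $f=\sum_{|S|=g}\det(A_S)^2\prod_{e\in S}x_e$, where $A_S$ consists of the columns in $S$. For $|S|=g$ the complement $E\setminus S$ has $|E|-g=|V|-1$ edges. If $E\setminus S$ is a spanning tree, then $(e^*)_{e\in S}$ is the basis of $N$ dual to the fundamental cycles, so $\det(A_S)=\pm1$. Otherwise $E\setminus S$ contains a cycle, on which all $e^*$ with $e\in S$ vanish; so these $g$ functionals are dependent and $\det(A_S)=0$. Since $e$ is not a bridge, some spanning tree avoids $e$, so $x_e$ occurs. $\square$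

For the theta graph $f=x_1x_2+x_1x_3+x_2x_3$.

**Lemma 5 (criterion).** If $\ell\in\mathbb Z_{>0}^E$ and $\gcd(f(\ell),f_e(\ell))=1$, then $e^*$ generates $D$.

*Proof.* The purpose is to read the order of $e^*$ in $D$ off the rational number $e^*(Q^{-1}e^*)$. The determinant of a rank-one update is
$$\det(Q+s\,e^*\otimes e^*)=\det Q\,\big(1+s\,e^*(Q^{-1}e^*)\big).$$
The left side is $f(\ell+s1_e)$, where $1_e$ is the unit vector of $e$; since $f$ is affine in $x_e$, this equals $f(\ell)+sf_e(\ell)$. Hence
$$e^*(Q^{-1}e^*)=\frac{f_e(\ell)}{f(\ell)} .$$
Suppose $ke^*\in\Lambda$. Then $kQ^{-1}e^*\in H_1(G,\mathbb Z)$, so $kf_e(\ell)/f(\ell)=e^*(kQ^{-1}e^*)$ is an integer. By coprimality $f(\ell)\mid k$. So the order of $e^*$ in $D$ is divisible by $f(\ell)=|D|$, and $e^*$ generates $D$. $\square$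

For the theta graph with unit lengths, $f=3$ and $f_e=2$. The $67$-example can be rechecked too: no edge is a loop or a bridge, so $f(\ell)-\ell_ef_e(\ell)$ is a nonempty sum over the trees containing $e$, and $0<f_e(\ell)<f(\ell)=67$. As $67$ is prime, the gcd is $1$.

How can we make all these gcds equal to $1$ near a given direction $k\in\mathbb Z_{>0}^E$? The first thing to try is multiples $sk$ of $k$ itself. For $g\ge2$ this cannot work: $f(sk)=s^gf(k)$ and $f_e(sk)=s^{g-1}f_e(k)$ share the factor $s^{g-1}$, and for $s=1$ there is no reason for $f(k)$ and $f_e(k)$ to be coprime. Homogeneity is the obstacle. We leave the ray slightly, taking $\delta+sk$ with a fixed vector $\delta$ for which $f(\delta)=1$. Two sources of common factors must then be controlled: common zeros of the polynomials $f$ and $f_e$ along the line, and common prime factors of their values.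

**Lemma 6.** The polynomial $f$ is irreducible in $\mathbb C[x]$. Hence $f$ and $f_e$ have no nonconstant common factor, and $Y_e=\{f=f_e=0\}\subset\mathbb C^E$ has dimension at most $|E|-2$.

*Proof.* Suppose $f=hf'$ with $h,f'$ nonconstant. Since $f$ has degree $1$ in each variable, each variable occurs in exactly one of $h$ and $f'$. Let $E_1$ be the variables of $h$ and $E_2$ those of $f'$; so $E=E_1\sqcup E_2$ with both parts nonempty. Factors of a homogeneous polynomial are homogeneous. In a product of polynomials in disjoint variables no monomials cancel, so every monomial of $f$ has degree $\deg h$ in the $E_1$-variables. By Lemma 4 this says that $|E_1\setminus T|$, and hence $|T\cap E_1|$, is the same for all spanning trees $T$.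

Choose $e_1\in E_1$ and $e_2\in E_2$, a simple cycle $c$ through both, and a spanning tree $T\supset c\setminus e_1$. Then $c$ is the fundamental cycle of $e_1$ with respect to $T$, so $T'=T-e_2+e_1$ is a spanning tree. But $|T'\cap E_1|=|T\cap E_1|+1$, a contradiction. So $f$, which is nonconstant because $g\ge1$, is irreducible.

Since $f_e\neq0$ has smaller degree than $f$, we have $f\nmid f_e$, which gives coprimality. By the Nullstellensatz $f_e$ does not vanish identically on the irreducible hypersurface $\{f=0\}$, since otherwise $f$ would divide a power of $f_e$, hence $f_e$. So $Y_e$ is a proper closed subset of a variety of dimension $|E|-1$. $\square$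

## Good integer lengths in a dense set of directions: proof of Theorem B

**Step 1: a base vector with $f=1$.** This vector will control the prime factors. Fix a spanning tree $T_0$ and let $\delta\in\{0,1\}^E$ be the indicator vector of $E\setminus T_0$. The monomial $\prod_{e\notin T}x_e$ takes the value $1$ at $\delta$ if $E\setminus T\subset E\setminus T_0$, that is, if $T=T_0$, and the value $0$ otherwise. So $f(\delta)=1$, and in particular $\delta\notin Y_e$.

**Step 2: most lines through $\delta$ miss $Y_e$.** This step removes the common zeros. Let $M_e^0$ be the set of $k\in\mathbb C^E$ such that $\delta+sk\in Y_e$ for some $s\in\mathbb C$. Such an $s$ is nonzero because $\delta\notin Y_e$, so $M_e^0$ is the image of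
$$Y_e\times\mathbb C^*\to\mathbb C^E,\qquad (y,s)\mapsto (y-\delta)/s .$$
The source has dimension at most $|E|-1$, so the Zariski closure $M_e$ of the image is a proper closed subset. The set $M_e^0$ is stable under scaling by $c\in\mathbb C^*$ (replace $s$ by $s/c$), hence so is $M_e$. Let $M=\bigcup_eM_e$, a proper Zariski closed cone. Some nonzero polynomial vanishes on $M$, and it cannot vanish at all rational points of an open box. So the positive rational vectors outside $M$ are dense in $\mathbb R_{>0}^E$.

**Step 3: make the values coprime.** Let $k\in\mathbb Z_{>0}^E\setminus M$. The polynomials $F(s)=f(\delta+sk)$ and $F_e(s)=f_e(\delta+sk)$ in $\mathbb Z[s]$ have no common complex zero. So they generate the unit ideal of $\mathbb Q[s]$. Clearing denominators, we obtain $\alpha_e,\beta_e\in\mathbb Z[s]$ and an integer $R_e>0$ with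
$$\alpha_eF+\beta_eF_e=R_e .$$
Put $R=\prod_eR_e$ and let $s=Rm$ with $m\in\mathbb Z_{>0}$. Then $\gcd(F(s),F_e(s))$ divides $R_e$, hence $R$. On the other hand $F$ has integer coefficients and $R\mid s$, so
$$F(s)\equiv F(0)=f(\delta)=1\pmod R .$$
A common divisor of $F(s)$ and $F_e(s)$ therefore divides both $R$ and a number congruent to $1$ modulo $R$, so it is $\pm1$. This holds for every $e$ simultaneously. By Lemma 5 the vector $\ell=\delta+sk\in\mathbb Z_{>0}^E$ satisfies the hypothesis of Theorem A.

**Step 4: density.** As $m\to\infty$ we have $s\to\infty$ and $\frac1s\ell=k+\frac1s\delta\to k$. Given a nonempty open set $U\subset\mathbb R_{>0}^E$, choose by Step 2 a rational vector in $U$ outside $M$. Write it as $k/j$ with $j\in\mathbb Z_{>0}$ and $k\in\mathbb Z_{>0}^E$; then $k\notin M$, since $M$ is a cone. For large $m$ the vector $\frac1{js}\ell$ lies in $U$, and it is a positive multiple of an integer vector satisfying the hypothesis of Theorem A. So such vectors are dense, which is what was needed for each 2-connected block. By the reduction after Lemma 3, Theorem B is proved. $\blacksquare$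

## Averaging over a subgroup: proof of Theorem C

If $e^*$ does not generate $D$, the line from $\Phi(v)$ in the direction $u_h$ may miss $0$, and the banana of Theorem A cannot be built. If $e^*$ still generates $D/H$, the line meets $H$. The remedy is to use all $H$-translates at once: the endpoints then fill up $H$, whichever point of $H$ was hit. The price is the factor $|H|$.

Let the lengths be integers, $p$ a vertex, and $H\le D$ as in the theorem. For a finite set $A\subset J$ write $[A]=\sum_{a\in A}[a]$, and let $\sigma=\sum_{x\in H}\tau_x$. As before, $\Phi(v)\in D$ for all vertices $v$. For each half-edge $h$ at $v$ on a non-bridge edge choose $a_h\in\mathbb Z$ with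
$$\Phi(v)+a_hu_h\in H, \tag{6}$$
which is possible because $u_h$ generates $D/H$.

**Step 1: averaged bananas.** Put
$$B_v=\sum_{x\in H}\sum_{h\ni v}\langle\Phi(v)+x;a_h,u_h\rangle .$$
For fixed $h$, by (6), the endpoint $\Phi(v)+x+a_hu_h$ runs once through $H$ as $x$ does. Hence by (1)
$$\partial B_v=([H]-[\Phi(v)+H])\otimes\sum_{h\ni v}u_h=0 .$$

**Step 2: their symmetry.** By (2),
$$\tau_{\Phi(v)}\iota_*\langle\Phi(v)+x;a_h,u_h\rangle=\langle -x;a_h,-u_h\rangle ,$$
$$\langle\Phi(v)+x;a_h,u_h\rangle=\langle\Phi(v)+x+a_hu_h;\,a_h,-u_h\rangle .$$
Sum over $x\in H$. On both right-hand sides the starting point runs once through $H$, so both sums equal $\sum_{y\in H}\langle y;a_h,-u_h\rangle$. Summing over $h$ as well gives $\iota_*B_v=\tau_{-\Phi(v)}B_v$.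

**Step 3: the remainder on an edge.** For a non-bridge edge $e$ from $v$ to $w$, with half-edges $h,h'$ and $u=u_h=-u_{h'}$, put
$$S_e=\sigma\big(\langle\Phi(v);\ell_e,u\rangle-\langle\Phi(v);a_h,u\rangle-\langle\Phi(w);a_{h'},-u\rangle\big).$$
By (6), $\Phi(v)+a_hu+H=H$ and $\Phi(w)-a_{h'}u+H=H$, so
$$\partial S_e=\big([\Phi(w)+H]-[\Phi(v)+H]-[H]+[\Phi(v)+H]+[H]-[\Phi(w)+H]\big)\otimes u=0 .$$
Since $\Phi(v)\in H+K_u$, and then $\Phi(w)=\Phi(v)+\ell_eu\in H+K_u$, the chain $S_e$ is supported on $H+K_u$. This set is a disjoint union of finitely many circles, the distinct cosets $z+K_u$ with $z\in H$. As in Step 4 of the proof of Theorem A, $S_e$ has constant weight on each circle. It is invariant under $\tau_x$ for $x\in H$, because $\tau_x\sigma=\sigma$, and $H$ permutes the cosets transitively; so all the weights are equal. The set of these cosets is stable under $\iota$. Hence $\iota_*S_e=S_e$.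

**Step 4: assemble.** Each half-edge on a non-bridge edge occurs once, so $\sigma\Phi(C)=\sum_vB_v+\sum_eS_e$. Also $\iota\tau_x=\tau_{-x}\iota$, so $\iota_*\sigma=\sigma\iota_*$. By Lemma 1, $\sigma Z\sim|H|Z$ for every tropical 1-cycle $Z$. Therefore
$$|H|\big(\Phi(C)-\iota_*\Phi(C)\big)\sim\sigma\Phi(C)-\iota_*\sigma\Phi(C)=\sum_v\big(B_v-\tau_{-\Phi(v)}B_v\big)\sim0 .$$

**Step 5: the remaining statements.** For $H=D$ the hypothesis is empty, so $\det Q=|D|$ kills the Ceresa cycle. Now suppose the lengths inside each block are commensurable, so that the lengths of the non-bridge block $G_b$ are $\lambda_b$ times positive integers. Let $d_b$ be the order of the group $D$ for these integer lengths on $G_b$. By Lemma 2, $d_bZ_b\sim0$ in $J_b$. Lemma 3 with $m=\prod_bd_b$ shows that the Ceresa cycle of $C$ is torsion. $\blacksquare$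

With $H=0$ this is Theorem A again.

**Example ($K_4$ with unit lengths).** Here $|D|=16$. If $D/H\neq0$ were generated by every $e^*$, it would be cyclic of even order, and the composite $N\to D/H\to\mathbb Z/2$ would take the value $1$ on $e_1$, on $e_2$ and on $e_1-e_2$, which is impossible. So only $H=D$ is allowed, and Theorem C gives that $16$ times the Ceresa cycle is algebraically trivial.

**Remark (scope).** All the equivalences above come from families over circles that translate 1-cycles, so the examples are trivial already modulo translations of 1-cycles. What is proved about the set of edge lengths with algebraically trivial Ceresa cycle, for a given $G$ of non-hyperelliptic type, is that it is never empty, is dense, and contains all positive multiples of integer vectors satisfying the hypothesis of Theorem A. A complete description of this set is not claimed.
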